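
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}

\title{Coarse equivalences of Banach spaces\\ and nearby homeomorphisms}


\begin{abstract}
We show that two coarsely equivalent Banach spaces $X$ and $Y$ always admit a
single map $X\to Y$ that is both a homeomorphism and a coarse equivalence. In
infinite dimensions every coarse equivalence is at bounded distance from a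
homeomorphism, with a bound depending only on its moduli and its
coboundedness constant. Every coarse embedding of a Banach space into an
infinite-dimensional Banach space is at bounded distance from a closed
topological embedding. The proof combines a controlled absorption of
factors, based on $H^{\mathbb N}\cong H$ for infinite-dimensional Hilbert
spaces $H$, with a Mazur-type swindle between tubes around the graph of a map
and the graph of its coarse inverse.
\end{abstract}

\section{The question and the results}

Let $(M,d)$ and $(N,\partial)$ be metric spaces and $f:M\to N$ a map. The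
\emph{expansion modulus} and the \emph{compression modulus} of $f$ are
\[
\omega_f(t)=\sup\{\partial(f(x),f(y)): d(x,y)\le t\},\qquad
\rho_f(t)=\inf\{\partial(f(x),f(y)): d(x,y)\ge t\}\qquad(t\ge 0),
\]
with $\inf\emptyset=\infty$. The map $f$ is \emph{coarse} if
$\omega_f(t)<\infty$ for all $t$, and \emph{expanding} if
$\rho_f(t)\to\infty$ as $t\to\infty$. A map with both properties is a
\emph{coarse embedding}. A coarse embedding is a \emph{coarse equivalence} if
it is also \emph{cobounded}, that is, if
$\sup_{y\in N}\partial(y,f(M))<\infty$. Banach spaces carry their norm metric.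
They are \emph{coarsely equivalent} if there is a coarse equivalence between
them.

These notions see only large distances: a coarse equivalence may be
discontinuous, may collapse bounded sets to points, and remains a coarse
equivalence after any bounded perturbation. A homeomorphism, on the other
hand, sees no distances at all. Call $X$ and $Y$ \emph{simultaneously coarsely
and homeomorphically equivalent} if one map $X\to Y$ is both a homeomorphism
and a coarse equivalence. Braga \cite{Braga} asked the following.

\begin{quote}
\emph{Are coarsely equivalent Banach spaces simultaneously coarsely and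
homeomorphically equivalent?}
\end{quote}

The two maps always exist separately. A coarse equivalence preserves dimension
in the finite-dimensional case, and then a linear isomorphism settles the
question. It preserves the density character in the infinite-dimensional
case, and infinite-dimensional Banach spaces of equal density are homeomorphic
(Kadec, Toru\'nczyk). But a homeomorphism obtained from the density character
alone has no reason to respect distances, and a coarse equivalence, even after
it is made continuous, has no reason to be injective. Since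
infinite-dimensional spaces have room to absorb extra coordinates, one may
guess that the answer is positive. It is.

\begin{theorem}\label{thm:main}
Coarsely equivalent Banach spaces are simultaneously coarsely and
homeomorphically equivalent.
\end{theorem}

In infinite dimensions no coarse equivalence has to be given up.

\begin{theorem}\label{thm:near}
Let $X,Y$ be infinite-dimensional Banach spaces and $\varphi:X\to Y$ a coarse
equivalence. Then there is a homeomorphism $F:X\to Y$ with
$\sup_x\|F(x)-\varphi(x)\|<\infty$; in particular $F$ is a coarse equivalence.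
The bound depends only on $\omega_\varphi$, $\rho_\varphi$ and
$\sup_{y}\operatorname{dist}(y,\varphi(X))$.
\end{theorem}

\begin{theorem}\label{thm:embed}
Let $Y$ be an infinite-dimensional Banach space and $\varphi:X\to Y$ a coarse
embedding of a Banach space $X$. Then there is a coarse embedding $F:X\to Y$
which is a homeomorphism onto a closed subset of $Y$ and satisfies
$\sup_x\|F(x)-\varphi(x)\|\le\omega_\varphi(1)+1$.
\end{theorem}

Being coarse, expanding and cobounded is preserved under bounded perturbation
(Lemma~\ref{lem:perturb}). Together with Theorem~\ref{thm:near} this gives the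
following characterization.

\begin{corollary}
For a map $\varphi:X\to Y$ between infinite-dimensional Banach spaces the
following are equivalent: {\rm(i)} $\varphi$ is a coarse equivalence;
{\rm(ii)} $\varphi$ is at bounded distance from a homeomorphism that is a
coarse equivalence.
\end{corollary}

The bound in Theorem~\ref{thm:near} cannot be a universal constant, even for
continuous $\varphi$ (Example~\ref{ex:fold}).

\paragraph{The shape of the proof.}
Let $f:X\to Y$ be a continuous coarse equivalence. There are two obstacles,
injectivity and surjectivity, and one remedy: work in $X\times Y$ rather than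
in $Y$. The map $x\mapsto (x,f(x))$ is injective for free. If the additional
factor can be absorbed, by a homeomorphism $Y\times X\to Y$ that moves
the first coordinate by at most $1$, then injectivity is repaired at bounded
cost. Such a homeomorphism is constructed in Section~\ref{sec:absorb}, and
Theorem~\ref{thm:embed} follows quickly.

Surjectivity is harder. Absorption reduces it to finding a homeomorphism $\Xi$
of $X\times Y$ such that the $Y$-coordinate of $\Xi(x,z)$ is boundedly close to
$f(x)$. It is easy to map $X\times Y$ in this way onto a tube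
$\{(x,y):\|y-f(x)\|<\rho\}$. The problem is then to spread this tube over all
of $X\times Y$ while moving $Y$-coordinates only boundedly. For this we use a
coarse inverse $g$ of $f$. The tubes around the graphs of $f$ and of $g$
interleave, and the regions between successive tubes can be regrouped in two
ways, as in Mazur's swindle. Section~\ref{sec:toy} shows this in the plane, and
Section~\ref{sec:swindle} gives the proof in general. Theorems~\ref{thm:main}
and~\ref{thm:near} follow in Section~\ref{sec:proofs}.

Throughout, $\cong$ means ``homeomorphic''. We use repeatedly the \emph{pasting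
principle}: a map that is continuous on each member of a locally finite closed
cover is continuous.

\section{Preliminaries}\label{sec:prelim}

\subsection{Continuous coarse inverses}

\begin{lemma}\label{lem:perturb}
Let $\varphi,F:X\to Y$ be maps of Banach spaces with
$\|F(x)-\varphi(x)\|\le B$ for all $x$. Then $\omega_F\le\omega_\varphi+2B$,
$\rho_F\ge\rho_\varphi-2B$, and
$\operatorname{dist}(y,F(X))\le\operatorname{dist}(y,\varphi(X))+B$ for all $y$.
So if $\varphi$ is a coarse embedding or a coarse equivalence, the same holds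
for $F$.
\end{lemma}

\begin{proof}
The first two inequalities hold because $\|F(x)-F(x')\|$ and
$\|\varphi(x)-\varphi(x')\|$ differ by at most $2B$. The third is the triangle
inequality.
\end{proof}

\begin{lemma}\label{lem:cont}
Let $\psi:X\to Y$ be a coarse map of Banach spaces. There is a continuous
$f:X\to Y$ with $\|f-\psi\|_\infty\le\omega_\psi(1)$. It satisfies
$\omega_f(t)\le\omega_\psi(t)+2\omega_\psi(1)$, so it is coarse.
\end{lemma}

\begin{proof}
Metrizable spaces are paracompact (Stone). Hence there are a locally finite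
partition of unity $(\lambda_i)$ on $X$ and points $x_i$ with
$\{\lambda_i>0\}\subseteq\{x:\|x-x_i\|<1\}$. Put
$f(x)=\sum_i\lambda_i(x)\psi(x_i)$. This is continuous, and
\[
\|f(x)-\psi(x)\|\le\sum_i\lambda_i(x)\|\psi(x_i)-\psi(x)\|\le\omega_\psi(1),
\]
since only indices with $\|x-x_i\|<1$ contribute. The bound on $\omega_f$ is
Lemma~\ref{lem:perturb}.
\end{proof}

\begin{lemma}\label{lem:pair}
Let $\varphi:X\to Y$ be a coarse equivalence of Banach spaces. There are a
coarse equivalence $\gamma:Y\to X$, continuous coarse maps $f:X\to Y$ and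
$g:Y\to X$, and a constant $C$ such that $\|f-\varphi\|_\infty\le\omega_\varphi(1)$
and
\begin{equation}\label{eq:C}
\|gf(x)-x\|\le C\quad(x\in X),\qquad\|fg(y)-y\|\le C\quad(y\in Y).
\end{equation}
The constant $C$ and finite upper bounds for the functions $\omega_f,\omega_g$
can be chosen depending only on $\omega_\varphi$, $\rho_\varphi$ and
$\sup_y\operatorname{dist}(y,\varphi(X))$.
\end{lemma}

\begin{proof}
Put $c=1+\sup_y\operatorname{dist}(y,\varphi(X))$ and choose $\gamma(y)\in X$ with
$\|\varphi\gamma(y)-y\|\le c$. We check that $\gamma$ is a coarse equivalence.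
\begin{itemize}
\item \emph{Coarse.} If $\|y-y'\|\le t$, then
$\|\varphi\gamma(y)-\varphi\gamma(y')\|\le t+2c$, so
$\|\gamma(y)-\gamma(y')\|<s$ for any $s$ with $\rho_\varphi(s)>t+2c$. Such an
$s$ exists because $\varphi$ is expanding.
\item \emph{Expanding.} If $\|\gamma(y)-\gamma(y')\|\le t$, then
$\|y-y'\|\le 2c+\omega_\varphi(t)$. So distances larger than
$2c+\omega_\varphi(t)$ are sent to distances larger than $t$.
\item \emph{Cobounded.} Choose $s_0$ with $\rho_\varphi(s_0)>c$. Since
$\|\varphi(\gamma\varphi(x))-\varphi(x)\|\le c$, we get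
$\|\gamma\varphi(x)-x\|\le s_0$ for all $x$.
\end{itemize}
Let $f$ and $g$ be the continuous maps that Lemma~\ref{lem:cont} gives for
$\varphi$ and $\gamma$. Then
\begin{align*}
\|gf(x)-x\|&\le\|gf(x)-\gamma f(x)\|+\|\gamma f(x)-\gamma\varphi(x)\|
+\|\gamma\varphi(x)-x\|\\
&\le\omega_\gamma(1)+\omega_\gamma(\omega_\varphi(1))+s_0,\\
\|fg(y)-y\|&\le\|fg(y)-\varphi g(y)\|+\|\varphi g(y)-\varphi\gamma(y)\|
+\|\varphi\gamma(y)-y\|\\
&\le\omega_\varphi(1)+\omega_\varphi(\omega_\gamma(1))+c.
\end{align*}
The numbers $c$, $s_0$ and the bounds for $\omega_\gamma$ were chosen from the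
listed data alone, and $\omega_f,\omega_g$ are bounded by
Lemma~\ref{lem:cont}.
\end{proof}

\subsection{Dimension and density}

\begin{lemma}\label{lem:dim}
If $f:X\to Y$ is a coarse embedding of Banach spaces, $\dim X\ge n$ and
$\dim Y=m<\infty$, then $n\le m$.
\end{lemma}

\begin{proof}
We may assume $n\ge1$ and, restricting $f$ to an $n$-dimensional subspace,
$\dim X=n$. Choose $s\ge1$ with $\rho_f(s)\ge1$, and let $r\ge1$. Take a
maximal $s$-separated subset of the ball of radius $rs$ about $0$ in $X$. The
$s$-balls around its points cover that ball, so by comparing volumes it has at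
least $r^n$ points. Its image under $f$ is $1$-separated. Subdividing segments
gives $\omega_f(t)\le\omega_f(1)(t+1)$, so the image lies in a ball of radius
$\omega_f(1)(rs+1)$ about $f(0)$. The balls of radius $\frac12$ around the image
points have disjoint interiors. Comparing volumes in $Y$ yields
\[
r^n\le\bigl(2\omega_f(1)(rs+1)+1\bigr)^m\qquad\text{for all }r\ge1,
\]
and hence $n\le m$.
\end{proof}

The \emph{density} $\operatorname{dens}X$ is the least cardinality of a dense
subset.

\begin{lemma}\label{lem:dens}
If $X\ne0$ and $f:X\to Y$ is a coarse embedding of Banach spaces, then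
$\operatorname{dens}X\le\operatorname{dens}Y$.
\end{lemma}

\begin{proof}
Let $S$ be a maximal $1$-separated subset of $X$. It is infinite, since $X$ is
unbounded. For every $x\in X$ and $k\ge1$ the point $kx$ lies within $1$ of
$S$, so $x$ lies within $1/k$ of $\frac1kS$. Thus $\bigcup_{k\ge1}\frac1kS$ is
dense, and $\operatorname{dens}X\le|S|$ because $S$ is infinite. Now choose
$s>0$ with $\rho_f(s)\ge1$. On the $s$-separated set $sS$ the map $f$ is
injective with $1$-separated image. The open balls of radius $\frac12$ around
the $|S|$ image points are pairwise disjoint, and each meets every dense subset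
of $Y$, so $|S|\le\operatorname{dens}Y$.
\end{proof}

\subsection{The topological input}

By a theorem of Toru\'nczyk \cite{Torunczyk}, every infinite-dimensional
Fr\'echet space is homeomorphic to a Hilbert space. This Hilbert space is
infinite-dimensional, since an infinite-dimensional Fr\'echet space is not
locally compact. Since density is a topological invariant, an
infinite-dimensional Fr\'echet space of density $\kappa$ is homeomorphic to
$\ell_2(\kappa)$. For Banach spaces this is the theorem of Kadec and
Toru\'nczyk mentioned in the introduction. We also need it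
for one Fr\'echet space that is not Banach: for $H=\ell_2(\kappa)$ with
$\kappa$ infinite,
\begin{equation}\label{eq:Hpower}
H^{\mathbb N}\cong H .
\end{equation}
Indeed $H^{\mathbb N}$, with the product topology, is an infinite-dimensional
Fr\'echet space. Its density is at most $\kappa$, because the finitely
supported sequences with entries in a dense subset of $H$ of size $\kappa$ are
dense. It is at least $\kappa$, because $H^{\mathbb N}$ maps continuously onto
$H$.

\begin{lemma}\label{lem:dichotomy}
Let $X,Y$ be coarsely equivalent Banach spaces. Either both are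
finite-dimensional of equal dimension, or both are infinite-dimensional of the
same density $\kappa$ and $X\cong Y\cong\ell_2(\kappa)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:pair} there are coarse equivalences in both directions. By
Lemma~\ref{lem:dim}, applied to each of them, $X$ and $Y$ are either both
finite-dimensional of equal dimension or both infinite-dimensional. In the
second case Lemma~\ref{lem:dens}, applied to each, shows that the densities are
equal, and Toru\'nczyk's theorem gives $X\cong Y\cong\ell_2(\kappa)$.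
\end{proof}

\section{Absorbing a factor}\label{sec:absorb}

\begin{lemma}[Controlled absorption]\label{lem:absorb}
Let $X$ be an infinite-dimensional Banach space of density $\kappa$, and let
$Y$ be a space homeomorphic to $\ell_2(\kappa)$. There is a homeomorphism
$h_X:X\times Y\to X$ with $\|h_X(x,y)-x\|\le1$ for all $(x,y)$.
\end{lemma}

Infinite dimension is essential: for $X=\mathbb R^m$ and
$Y=\mathbb R^n$ with $n\ge1$ there is no homeomorphism $X\times Y\to X$ at all,
by invariance of domain.

\paragraph{Idea.} Write $H=\ell_2(\kappa)$ and $Z=H^{\mathbb N}$. By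
\eqref{eq:Hpower}, $Z\cong H\cong X$, and we may replace $Y$ by $H$. The model
homeomorphisms $Z\times H\to Z$ are the insertions
\[
\iota_n(z,e)=(z_1,\dots,z_n,e,z_{n+1},z_{n+2},\dots),
\]
which leave the first $n$ coordinates of $z$ alone. For a metric such as
$\sum_i2^{-i}\min(1,\|z_i-w_i\|)$ this solves the problem with a single $n$:
the displacement is at most $2^{-n}$. But the metric that matters is the norm
metric of $X$, carried to $Z$ by some homeomorphism. It induces the product
topology, so near each $z$ it is controlled, up to an error of $1$, by finitely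
many coordinates, but the number needed depends on $z$ and need not be bounded.
So $n$ must vary with $z$. This raises two issues. First, $n$ must become a
continuous parameter, and we must pass from $\iota_n$ to $\iota_{n+1}$ through
homeomorphisms; a linear interpolation between $(e,z_{n+1})$ and $(z_{n+1},e)$
fails, since its midpoint is not injective, but a rotation works. Second, in
order to invert the map we must be able to recover the parameter from the
image. This is possible if the parameter depends only on coordinates that are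
not disturbed.

\begin{proof}
Let $H=\ell_2(\kappa)$ and $Z=H^{\mathbb N}\cong X$. Let $d$ be the norm
metric of $X$ transported to $Z$ by a homeomorphism; it induces the product
topology. Transporting back, and using $Y\cong H$, we see that it suffices to
find a homeomorphism $h:Z\times H\to Z$ with $d(h(z,e),z)\le1$ for all $(z,e)$.

\smallskip
\emph{Step 1: the parameter.} We construct a continuous $r:Z\to[1,\infty)$ such
that, with $N(z)=\lfloor r(z)\rfloor+1$, the following hold whenever $z'$ agrees
with $z$ in the first $N(z)$ coordinates: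
\[
\text{(a)}\quad r(z')=r(z),\qquad\qquad\text{(b)}\quad d(z,z')\le1 .
\]

For $n\ge1$ let $O_n\subseteq H^n$ be the open set of those $v$ that have an open
neighborhood $V\subseteq H^n$ with
$\operatorname{diam}_d(V\times H\times H\times\cdots)\le1$. If
$(z_1,\dots,z_n)\in O_n$, then $(z_1,\dots,z_{n+1})\in O_{n+1}$ (replace $V$ by
$V\times H$). By definition of the product topology, the $d$-ball of
radius $\frac12$ about $z$ contains some $V\times H\times H\times\cdots$ with
$V\subseteq H^n$ open and $(z_1,\dots,z_n)\in V$. So for each $z$ there is an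
$n$ with $(z_1,\dots,z_n)\in O_n$.

Let $\lambda_n:H^n\to[0,1]$ be continuous with $\{\lambda_n>0\}=O_n$, and put
\[
\mu_i(z)=\min\Bigl(1,\ i\max_{j\le i}\lambda_j(z_1,\dots,z_j)\Bigr)\qquad(i\ge1).
\]
Each $\mu_i$ is continuous and depends only on $z_1,\dots,z_i$. If
$\mu_i(z)>0$, then $\mu_{i'}(z)>0$ for all $i'\ge i$. Some
$\lambda_j(z_1,\dots,z_j)$ is positive, so the factor $i$ forces $\mu_i(z)=1$
for all large $i$. Let $s_z:[0,\infty)\to[0,\infty)$ be affine between
consecutive integers with $s_z(n)=\sum_{i\le n}\mu_i(z)$ for integers $n\ge0$. Its slope on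
$(i-1,i)$ is $\mu_i(z)$. Hence $s_z$ vanishes on an initial interval (possibly
just $\{0\}$) and then increases strictly to $\infty$. So $s_z(t)=1$ has a
unique solution, which we call $t=r(z)$. As the slopes are at most $1$, we have
$r(z)\ge1$.

The function $(z,t)\mapsto s_z(t)$ is continuous. For small $\varepsilon>0$ we
have $s_z(r(z)-\varepsilon)<1<s_z(r(z)+\varepsilon)$, and these inequalities
persist if $s_z$ is replaced by $s_{z'}$ with $z'$ near $z$, so that
$|r(z')-r(z)|<\varepsilon$. So $r$ is continuous.

If $z'$ agrees with $z$ in the first $N(z)$ coordinates, then $s_z=s_{z'}$ on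
$[0,N(z)]$, an interval containing $r(z)$; this gives (a). Since
$s_z(r(z))>0$, some $\mu_i(z)$ with $i\le\lceil r(z)\rceil\le N(z)$ is positive.
Hence some $\lambda_j(z_1,\dots,z_j)$ with $j\le N(z)$ is positive, and
therefore $(z_1,\dots,z_{N(z)})\in O_{N(z)}$; this gives (b).

\smallskip
\emph{Step 2: continuous insertion.} For $t=n+\theta$ with an integer $n\ge1$ and
$\theta\in[0,1]$, let $\phi_t(z,e)\in Z$ be the sequence with first $n$ coordinates
$z_1,\dots,z_n$, with coordinates $n+1$ and $n+2$ equal to
\[
\cos\tfrac{\pi\theta}2\,(-1)^ne+\sin\tfrac{\pi\theta}2\,z_{n+1}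
\qquad\text{and}\qquad
-\sin\tfrac{\pi\theta}2\,(-1)^ne+\cos\tfrac{\pi\theta}2\,z_{n+1},
\]
and with $j$-th coordinate $z_{j-1}$ for $j\ge n+3$. The two definitions at
$t=n+1$ agree: both give
$(z_1,\dots,z_{n+1},(-1)^{n+1}e,z_{n+2},\dots)$. (The signs $(-1)^n$ are there
because a quarter turn takes $(e,z_{n+1})$ to $(z_{n+1},-e)$.) Undoing the
rotation shows that $\phi_t:Z\times H\to Z$ is a bijection, with
$(z,e)=\phi_t^{-1}(w)$ given by
\begin{gather*}
z_j=w_j\ (j\le n),\qquad z_j=w_{j+1}\ (j\ge n+2),\\
(-1)^ne=\cos\tfrac{\pi\theta}2\,w_{n+1}-\sin\tfrac{\pi\theta}2\,w_{n+2},\qquad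
z_{n+1}=\sin\tfrac{\pi\theta}2\,w_{n+1}+\cos\tfrac{\pi\theta}2\,w_{n+2}.
\end{gather*}
For $t\in[n,n+1]$ all coordinates are given by continuous formulas, so by
pasting $(t,z,e)\mapsto\phi_t(z,e)$ and $(t,w)\mapsto\phi_t^{-1}(w)$ are
continuous on $t\ge1$. Moreover, $z$ and $\phi_t(z,e)$ agree in the first
$\lfloor t\rfloor$ coordinates.

\smallskip
\emph{Step 3: the homeomorphism.} Put $h(z,e)=\phi_{r(z)+1}(z,e)$. The points
$z$ and $w=h(z,e)$ agree in the first $\lfloor r(z)+1\rfloor=N(z)$ coordinates.
So $d(w,z)\le1$ by (b) and $r(w)=r(z)$ by (a), and hence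
$(z,e)=\phi^{-1}_{r(w)+1}(w)$. Conversely, given $w\in Z$, let
$(z,e)=\phi^{-1}_{r(w)+1}(w)$. Then $z$ and $w$ agree in the first $N(w)$
coordinates, so $r(z)=r(w)$ by (a), and $h(z,e)=w$. Thus $h$ is a continuous
bijection with continuous inverse $w\mapsto\phi^{-1}_{r(w)+1}(w)$.
\end{proof}

Absorption alone repairs injectivity.

\begin{proof}[Proof of Theorem~\ref{thm:embed}]
Let $\kappa=\operatorname{dens}Y$. We first find a closed topological embedding
$j:X\to Y$, with no control on distances. If $X$ is finite-dimensional, it is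
isomorphic to a subspace of $Y$, which is closed. If $X$ is
infinite-dimensional of density $\kappa'$, then $\kappa'\le\kappa$ by
Lemma~\ref{lem:dens}, and $X\cong\ell_2(\kappa')$, which is a closed subspace of
$\ell_2(\kappa)\cong Y$.

Let $f$ be continuous with $\|f-\varphi\|_\infty\le\omega_\varphi(1)$
(Lemma~\ref{lem:cont}). The map $(f,j):X\to Y\times Y$ is continuous and
injective. It is a closed embedding: if $(f(x_n),j(x_n))\to(y,z)$, then $z=j(x)$
for some $x$ with $x_n\to x$, because $j$ is a closed embedding, and then
$y=f(x)$. Let $h:Y\times Y\to Y$ be the homeomorphism of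
Lemma~\ref{lem:absorb} with $X$ replaced by $Y$. Then $F=h\circ(f,j)$ is a
closed embedding, and $\|F-f\|_\infty\le1$ since $h$ moves the first coordinate
by at most $1$. Hence $\|F-\varphi\|_\infty\le\omega_\varphi(1)+1$, and $F$ is
a coarse embedding by Lemma~\ref{lem:perturb}.
\end{proof}

\section{Two tubes in the plane}\label{sec:toy}

This section explains the swindle in the simplest case; nothing in it is used
later except the fold \eqref{eq:fold}.

For Theorem~\ref{thm:near} we need a homeomorphism of $X\times Y$ whose
$Y$-coordinate is boundedly close to $f(x)$. The map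
\[
(x,z)\longmapsto\Bigl(x,\ f(x)+\rho\,\frac{z}{1+\|z\|}\Bigr)
\]
is a homeomorphism of $X\times Y$ onto the tube $G=\{(x,y):\|y-f(x)\|<\rho\}$,
and its $Y$-coordinate is within $\rho$ of $f(x)$. It remains to find a
homeomorphism $\Phi:G\to X\times Y$ that moves $Y$-coordinates by a bounded
amount. A first attempt would fix the $Y$-coordinate and stretch each slice
\[
G_y=\{x\in X:\|f(x)-y\|<\rho\}
\]
over $X$. This fails already for
$X=Y=\mathbb R$, because slices may be disconnected, however large $\rho$ is.
Let $L>0$ and let $f=\psi$ be the \emph{fold}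
\begin{equation}\label{eq:fold}
\psi(t)=t\ \ (t\le L),\qquad \psi(t)=2L-t\ \ (L\le t\le2L),\qquad
\psi(t)=t-2L\ \ (t\ge2L).
\end{equation}
If $\rho>L/4$ and $y=\frac L2-\rho$, then
$G_y=\{t:\frac L2-2\rho<\psi(t)<\frac L2\}$ contains $0$ and $2L$ but not
$L$. So $\Phi$ has to move $Y$-coordinates as well. Here is how the swindle
does it, worked by hand in the smallest case.

\paragraph{The toy case.}
Let $X=Y=\mathbb R$, $g=\mathrm{id}$ and $f(x)=x+\eta(x)$ with $\eta$ continuous
and $|\eta|\le1$; the fold \eqref{eq:fold} with $L=\frac12$ is an example. The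
distances $d_f=|y-f(x)|$ and $d_g=|x-y|$ from $(x,y)$ to the graphs of $f$ and
$g$, the first measured vertically and the second horizontally, differ by at
most $1$. With the radii $(R_1,R_2,R_3,R_4)=(1,3,5,7)$, each set in the chain
\[
T_1=\{d_g\le1\}\ \subseteq\ T_2=\{d_f\le3\}\ \subseteq\ T_3=\{d_g\le5\}
\ \subseteq\ T_4=\{d_f\le7\}
\]
therefore lies in the interior of the next. Let $S_i$ be the edge of $T_i$, on
which the defining inequality is an equality, and let $W_1,W_2,W_3$ be the
closed regions between consecutive tubes, so that $W_i$ has inner edge $S_i$ and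
outer edge $S_{i+1}$ (Figure~\ref{fig:tubes}). Outside $T_1$ we consider only
the parts above the diagonal; those below are treated in the same way.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.05,yscale=0.75]
\draw[gray] (0,0) -- (8,0);
\draw[thick] (0,1) -- (8,1);
\draw[thick] plot[domain=0:8,samples=90] (\x,{2.7+0.45*sin(95*\x)});
\draw[thick] (0,4.4) -- (8,4.4);
\draw[thick] plot[domain=0:8,samples=90] (\x,{6.1+0.45*sin(95*\x)});
\node[right] at (8,0) {graph of $g$};
\node[right] at (8,1) {$S_1$: $d_g=R_1$};
\node[right] at (8,2.9) {$S_2$: $d_f=R_2$};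
\node[right] at (8,4.4) {$S_3$: $d_g=R_3$};
\node[right] at (8,6.3) {$S_4$: $d_f=R_4$};
\node at (2.9,0.5) {$T_1$};
\node at (2.9,1.65) {$W_1$};
\node at (2.9,3.6) {$W_2$};
\node at (2.9,5.1) {$W_3$};
\draw[<->] (-0.3,1) -- (-0.3,4.4);
\node[left] at (-0.3,2.2) {$W_1\cup W_2$};
\draw[<->] (-0.7,2.7) -- (-0.7,6.1);
\node[left] at (-0.7,4.9) {$W_2\cup W_3$};
\end{tikzpicture}
\caption{Four nested tubes, seen on one side of the graph of $g$ in the
coordinates $(x,y-x)$, for $X=Y=\mathbb R$, $g=\mathrm{id}$ and $f$ close to the
identity (schematic, not to scale). Straight edges are at constant distance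
$d_g$ from the graph of $g$, wavy edges at constant distance $d_f$ from the
graph of $f$. The region $W_1\cup W_2$ has two straight edges, and
$W_2\cup W_3$ has two wavy edges; both are collars, while each single $W_i$ has
edges of different kinds.}
\label{fig:tubes}
\end{figure}

The region $W_1\cup W_2=\{1\le d_g\le5\}$ is a collar measured from the graph of
$g$, and copies of it fill the plane outside $T_3$: with $a(x,y)=(x-4,y)$ on
$\{y-x\ge1\}$, the sets $a^n(W_1\cup W_2)$ for $n\ge1$ are stacked on top of
$T_3$. The region $W_2\cup W_3=\{3\le d_f\le7\}$ is a collar measured from the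
graph of $f$, and shrinking copies of it fill $G=\{d_f<11\}$ outside $T_4$: with
$b(x,f(x)+t)=(x,f(x)+\frac{t+11}2)$ for $3\le t<11$, the sets
$b^n(W_2\cup W_3)$ for $n\ge1$ are stacked on top of $T_4$, since the numbers
$3,7,9,10,\dots$ increase to $11$. So, reading upwards,
\[
\begin{array}{lccccc}
G: & T_3 & W_3 & bW_2 & bW_3 & b^2W_2\ \cdots\\
\mathbb R^2: & T_3 & aW_1 & aW_2 & a^2W_1 & a^2W_2\ \cdots
\end{array}
\]
The two rows match if $W_3$ can be replaced by $W_1$, and the seams fit if the
replacement $k:W_1\to W_3$ agrees with $a$ on the lower edge and with $b$ on the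
upper edge of $W_1$. In the plane $k$ can be written down. Above the
diagonal, $W_1$ and $W_3$ consist of the points
\[
\bigl(x,\ x+1+\lambda(2+\eta(x))\bigr)\quad\text{and}\quad
\bigl(x,\ x+5+\lambda(2+\eta(x))\bigr)\qquad(x\in\mathbb R,\ 0\le\lambda\le1),
\]
respectively. In these parameters let $k(x,\lambda)=(x-4(1-\lambda),\lambda)$. This is
a homeomorphism. At $\lambda=0$ it sends $(x,x+1)$ to $(x-4,x+1)$, as $a$ does,
and at $\lambda=1$ it sends $(x,f(x)+3)$ to $(x,f(x)+7)$, as $b$ does. Now let
$\Phi$ be, on the successive pieces of $G$,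
\[
\mathrm{id},\quad ak^{-1},\quad ab^{-1},\quad a^2k^{-1}b^{-1},\quad a^2b^{-2},
\quad\dots
\]
For instance, on the seam of $W_3$ and $bW_2$ both formulas send
$(x,f(x)+7)$ to $a(x,f(x)+3)=(x-4,f(x)+3)$. On the seam of $bW_2$ and $bW_3$
both send $b(x,x+5)$ to $(x-4,x+5)$. The resulting map moves $y$ only boundedly:
$a$ does not change $y$, the powers of $b$ move points vertically within
$\{3\le d_f<11\}$, and $k$ changes $y$ by $4\lambda$ plus $\lambda$ times a
difference of two values of $\eta$, hence by at most $6$.

In general $W_1$ has no evident product structure, and we cannot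
parametrize it. What survives is that $W_1$ and $W_3$ are homeomorphic with the
right boundary values. For this we choose the radii with margins, so
that the outer edge of a region can be moved without touching the inner one,
and vice versa.

\section{The swindle}\label{sec:swindle}

Throughout this section $X$ and $Y$ are Banach spaces, $f:X\to Y$ and
$g:Y\to X$ are continuous coarse maps, and \eqref{eq:C} holds with the constant
$C$. Infinite dimension is not used in this section; in the proof of
Theorem~\ref{thm:near} it is needed only in order to apply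
Lemma~\ref{lem:absorb}.

\begin{proposition}\label{prop:swindle}
There are a homeomorphism $\Xi:X\times Y\to X\times Y$ and a constant $K$,
bounded in terms of $C$ and upper bounds for $\omega_f,\omega_g$, such that the
$Y$-coordinate of $\Xi(x,z)$ is within $K$ of $f(x)$ for all $(x,z)$.
\end{proposition}

The proof occupies the rest of the section. We first record the gluing principle.

\begin{definition}
A \emph{chain} in a space $Z$ is a locally finite cover of $Z$ by closed sets
$D_0,D_1,D_2,\dots$ such that $D_i\cap D_j=\emptyset$ whenever $|i-j|\ge2$.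
\end{definition}

\begin{lemma}\label{lem:chain}
Let $(D_i)$ and $(D_i')$ be chains in $Z$ and $Z'$, and let
$\Phi_i:D_i\to D_i'$ be homeomorphisms such that, for all $i\ge0$,
\[
\Phi_i=\Phi_{i+1}\ \text{ on } D_i\cap D_{i+1}
\qquad\text{and}\qquad
\Phi_i(D_i\cap D_{i+1})=D_i'\cap D_{i+1}'.
\]
Then the maps $\Phi_i$ together define a homeomorphism $\Phi:Z\to Z'$.
\end{lemma}

\begin{proof}
The maps agree on all overlaps, so $\Phi$ is well defined, and it is continuous by
pasting. If $w\in D_i'\cap D_{i+1}'$, then $w=\Phi_i(z)=\Phi_{i+1}(z)$ for some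
$z\in D_i\cap D_{i+1}$, so $\Phi_i^{-1}(w)=\Phi_{i+1}^{-1}(w)$. Hence the
inverses also paste to a continuous map, which is inverse to $\Phi$.
\end{proof}

\subsection{Radial maps}

On $X\times Y$ consider the continuous functions
\[
d_f(x,y)=\|y-f(x)\|,\qquad d_g(x,y)=\|x-g(y)\|.
\]
For $0<\rho\le\infty$ and an increasing homeomorphism $\tau$ of $[0,\rho)$ onto
itself, let $V_\tau$ and $U_\tau$ be the self-maps of $\{d_f<\rho\}$ and
$\{d_g<\rho\}$ given by
\[
V_\tau\bigl(x,f(x)+v\bigr)=\Bigl(x,f(x)+\tfrac{\tau(\|v\|)}{\|v\|}v\Bigr),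
\qquad
U_\tau\bigl(g(y)+u,y\bigr)=\Bigl(g(y)+\tfrac{\tau(\|u\|)}{\|u\|}u,\,y\Bigr),
\]
where the points with $v=0$, respectively $u=0$, are fixed. They are continuous,
also at those points because $\tau(s)\to0$ as $s\to0$. They are homeomorphisms
with inverses $V_{\tau^{-1}}$ and $U_{\tau^{-1}}$. Clearly
$d_f\circ V_\tau=\tau\circ d_f$ and $d_g\circ U_\tau=\tau\circ d_g$, and the
restriction of $V_\tau$ (or $U_\tau$) to a level set of $d_f$ (or $d_g$)
depends only on the value of $\tau$ at that level. What matters for the control
of $Y$-coordinates is this: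
\begin{equation}\label{eq:move}
U_\tau\text{ preserves the $Y$-coordinate, and }V_\tau\text{ moves it by }
|\tau(d_f)-d_f| .
\end{equation}

\subsection{Interleaved tubes}

By the triangle inequality through $fg(y)$, respectively $gf(x)$, and
\eqref{eq:C},
\[
d_g\le R\ \Rightarrow\ d_f\le\omega_f(R)+C,\qquad
d_f\le R\ \Rightarrow\ d_g\le\omega_g(R)+C .
\]
Put
\[
R_1=1,\quad R_2=\omega_f(1)+C+2,\quad R_3=\omega_g(R_2)+C+2,\quad
R_4=\omega_f(R_3+1)+C+3 .
\]
Then $R_2\ge2$, $R_3>R_1$, and $R_4>R_2$ since $\omega_f$ is nondecreasing.
Moreover,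
\begin{equation}\label{eq:nest}
\{d_g\le R_1\}\subseteq\{d_f<R_2-1\},\quad
\{d_f\le R_2\}\subseteq\{d_g<R_3\},\quad
\{d_g\le R_3+1\}\subseteq\{d_f<R_4\}.
\end{equation}
Define the closed tubes
\[
T_1=\{d_g\le R_1\},\quad T_2=\{d_f\le R_2\},\quad T_3=\{d_g\le R_3\},\quad
T_4=\{d_f\le R_4\},
\]
let $T_i^{<}$ be the open set defined by the corresponding strict inequality,
and put
\[
S_i=T_i\setminus T_i^{<}\quad(1\le i\le4),\qquad
W_i=T_{i+1}\setminus T_i^{<}\quad(1\le i\le3).
\]
The sets $S_i$ and $W_i$ are closed. By \eqref{eq:nest},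
$T_i\subseteq T_{i+1}^{<}$ for $i=1,2,3$. Directly from this nesting we get
\begin{gather}
S_i\cup S_{i+1}\subseteq W_i,\qquad W_1\cap W_2=S_2,\qquad W_2\cap W_3=S_3,
\label{eq:W1}\\
W_1\cup W_2=T_3\setminus T_1^{<}=\{R_1\le d_g\le R_3\},\qquad
W_2\cup W_3=T_4\setminus T_2^{<}=\{R_2\le d_f\le R_4\}.\label{eq:W2}
\end{gather}
Indeed, $S_i\subseteq T_i\subseteq T_{i+1}$, the set $S_{i+1}$ misses
$T_{i+1}^{<}\supseteq T_i^{<}$, and
$W_i\cap W_{i+1}=T_{i+1}\setminus T_{i+1}^{<}$. For \eqref{eq:W2}, split
according to whether a point lies in the middle tube or not. We also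
have the strict inequalities
\begin{equation}\label{eq:strict}
\begin{aligned}
W_1&\subseteq\{R_1\le d_g<R_3\},&\qquad W_2&\subseteq\{R_1<d_g\le R_3\},\\
W_2&\subseteq\{R_2\le d_f<R_4\},&\qquad W_3&\subseteq\{R_2<d_f\le R_4\},
\end{aligned}
\end{equation}
because $W_1\subseteq T_2\subseteq T_3^{<}$ and $W_2\subseteq T_3\subseteq T_4^{<}$,
while $W_2$ misses $T_2^{<}\supseteq T_1$ and $W_3$ misses
$T_3^{<}\supseteq T_2$.

\subsection{The two shifts}

Let $\ell=R_3-R_1$, $m=R_4-R_2$, $\rho=R_2+2m$ and
$G=\{d_f<\rho\}\supseteq T_4$. As in the toy case, $a$ shifts the collars around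
the graph of $g$ outwards over $X\times Y$, and $b$ shifts the collars around
the graph of $f$ outwards inside $G$.

Let $a=U_\sigma$, where $\sigma$ is the homeomorphism of $[0,\infty)$ that is
linear on $[0,R_1]$ and equals $t\mapsto t+\ell$ on $[R_1,\infty)$. It is a
homeomorphism of $X\times Y$ with $a(S_1)=S_3$. With $r_n=R_1+n\ell$,
\[
a^n(W_1\cup W_2)=\{r_n\le d_g\le r_{n+1}\},\qquad r_1=R_3,\qquad r_n\to\infty .
\]

Let $b=V_\tau$, where $\tau$ is the homeomorphism of $[0,\rho)$ that is linear
on $[0,R_2]$ and equals $t\mapsto\frac{t+\rho}2$ on $[R_2,\rho)$. Since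
$\tau(R_2)=R_2+m=R_4$, it is a homeomorphism of $G$ with $b(S_2)=S_4$. With
$\rho_n=\tau^n(R_2)=\rho-2^{1-n}m$,
\[
b^n(W_2\cup W_3)=\{\rho_n\le d_f\le\rho_{n+1}\},\qquad \rho_0=R_2,\qquad
\rho_1=R_4,\qquad \rho_n\uparrow\rho .
\]

Outside $T_3$ we thus fill $X\times Y$ by $g$-collars of constant width, while
the $f$-collars filling $G$ must shrink, because only a bounded
change of $d_f$ is allowed by \eqref{eq:move}.

\subsection{Exchanging $W_1$ and $W_3$}

\begin{lemma}\label{lem:k}
There is a homeomorphism $k$ of $X\times Y$ with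
\[
k(W_1)=W_3,\qquad k=a\ \text{on }S_1,\qquad k=b\ \text{on }S_2,
\]
and such that $k$ moves the $Y$-coordinate by at most $m$.
\end{lemma}

\begin{proof}
We move the outer edge of $W_1$ from $S_2$ to $S_4$ first, and then the inner
edge from $S_1$ to $S_3$.

Let $p=V_\alpha$, where $\alpha$ is the identity on $[0,R_2-1]$, maps
$[R_2-1,R_2]$ affinely onto $[R_2-1,R_4]$, and equals $t\mapsto t+m$ on
$[R_2,\infty)$. By \eqref{eq:nest}, $T_1\subseteq\{d_f<R_2-1\}$, so $p$ is the
identity on $T_1$. Moreover, $p(T_2)=T_4$, and $p=b$ on $S_2$ because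
$\alpha(R_2)=R_4=\tau(R_2)$.

Let $q=U_\beta$, where $\beta$ maps $[0,R_1]$ linearly onto $[0,R_3]$, maps
$[R_1,R_3+1]$ affinely onto $[R_3,R_3+1]$, and is the identity on
$[R_3+1,\infty)$. Then $q$ maps $T_1$ onto $T_3$ and $T_1^{<}$ onto $T_3^{<}$,
and $q=a$ on $S_1$ because $\beta(R_1)=R_3=\sigma(R_1)$. By \eqref{eq:nest},
every point outside $T_4^{<}$ satisfies $d_g>R_3+1$. So the bijection $q$ fixes
every such point; in particular $q=\mathrm{id}$ on $S_4$ and $q(T_4)=T_4$.

Put $k=qp$. On $T_1$ we have $k=q$, so $k(T_1^{<})=T_3^{<}$ and $k=a$ on $S_1$.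
Next, $k(T_2)=q(T_4)=T_4$, and therefore
$k(W_1)=k(T_2\setminus T_1^{<})=T_4\setminus T_3^{<}=W_3$. On $S_2$ we have
$k=qb=b$, since $b(S_2)=S_4$. Finally, $q$ preserves $Y$-coordinates and $p$
moves them by $|\alpha(d_f)-d_f|\le m$.
\end{proof}

This is where the margins $-1$ and $+1$ in \eqref{eq:nest} are used: they give
$p$ room to leave $T_1$ fixed and $q$ room to leave $S_4$ fixed.

\subsection{Regrouping}

For $n\ge1$ put
\[
\begin{aligned}
D_0&=T_3,&\qquad D_{2n-1}&=b^{n-1}(W_3),&\qquad D_{2n}&=b^n(W_2),\\
D_0'&=T_3,&\qquad D_{2n-1}'&=a^n(W_1),&\qquad D_{2n}'&=a^n(W_2).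
\end{aligned}
\]

\emph{$(D_i)$ is a chain in $G$.} The sets are closed in $G$. We have
$D_0\cup D_1=T_3\cup W_3=T_4=\{d_f\le\rho_1\}$ and
$D_{2n}\cup D_{2n+1}=\{\rho_n\le d_f\le\rho_{n+1}\}$ for $n\ge1$, so they cover
$G$. By \eqref{eq:strict}, and because $T_3\subseteq\{d_f<\rho_1\}$,
\[
D_0\subseteq\{d_f<\rho_1\},\qquad
D_{2n-1}\subseteq\{\rho_{n-1}<d_f\le\rho_n\},\qquad
D_{2n}\subseteq\{\rho_n\le d_f<\rho_{n+1}\}.
\]
Sets whose indices differ by at least $2$ are therefore disjoint. Each open set
$\{d_f<\rho_n\}$ meets only finitely many $D_i$, and these open sets exhaust $G$,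
so the cover is locally finite. The consecutive intersections are
\begin{equation}\label{eq:seamsD}
D_0\cap D_1=S_3,\qquad D_{2n-1}\cap D_{2n}=b^{n-1}(S_4)=b^n(S_2),\qquad
D_{2n}\cap D_{2n+1}=b^n(S_3).
\end{equation}
For the first, $T_3\cap(T_4\setminus T_3^{<})=S_3$. For the second, the
intersection is contained in $\{d_f=\rho_n\}=b^{n-1}(S_4)=b^n(S_2)$, and this set
lies in both pieces since $S_4\subseteq W_3$ and $S_2\subseteq W_2$. For the
third, $W_2\cap W_3=S_3$.

\emph{$(D_i')$ is a chain in $X\times Y$.} We have $D_0'=\{d_g\le r_1\}$ and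
$D_{2n-1}'\cup D_{2n}'=\{r_n\le d_g\le r_{n+1}\}$ for $n\ge1$, so these closed
sets cover $X\times Y$. By \eqref{eq:strict},
\[
D_0'\subseteq\{d_g\le r_1\},\qquad
D_{2n-1}'\subseteq\{r_n\le d_g<r_{n+1}\},\qquad
D_{2n}'\subseteq\{r_n<d_g\le r_{n+1}\}.
\]
So sets whose indices differ by at least $2$ are disjoint. Each open
set $\{d_g<r_n\}$ meets only finitely many of them, and these open sets exhaust
$X\times Y$, so the cover is locally finite. The consecutive intersections are
\begin{equation}\label{eq:seamsDp}
D_0'\cap D_1'=S_3,\qquad D_{2n-1}'\cap D_{2n}'=a^n(S_2),\qquad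
D_{2n}'\cap D_{2n+1}'=a^n(S_3)=a^{n+1}(S_1).
\end{equation}
For the first, the intersection is contained in $\{d_g=r_1\}=S_3=a(S_1)$, and
this set lies in both pieces. For the second, $W_1\cap W_2=S_2$. For the third,
the intersection is contained in $\{d_g=r_{n+1}\}=a^n(S_3)=a^{n+1}(S_1)$, and
this set lies in both pieces since $S_3\subseteq W_2$ and $S_1\subseteq W_1$.

\emph{The homeomorphism $\Phi:G\to X\times Y$.} For $n\ge1$ put
\[
\Phi_0=\mathrm{id},\qquad
\Phi_{2n-1}=a^n\,k^{-1}\,b^{-(n-1)},\qquad
\Phi_{2n}=a^n\,b^{-n}.
\]
By Lemma~\ref{lem:k} each $\Phi_i$ is a homeomorphism of $D_i$ onto $D_i'$. We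
check the hypotheses of Lemma~\ref{lem:chain} on the three kinds of seams,
using that $k^{-1}=a^{-1}$ on $S_3=a(S_1)$ and $k^{-1}=b^{-1}$ on
$S_4=b(S_2)$.
\begin{itemize}
\item On $D_0\cap D_1=S_3$: $\Phi_1=ak^{-1}=\mathrm{id}=\Phi_0$, and the image is
$S_3=D_0'\cap D_1'$.
\item At $b^{n-1}(w)\in D_{2n-1}\cap D_{2n}$ with $w\in S_4$:
$\Phi_{2n-1}$ gives $a^nk^{-1}(w)=a^nb^{-1}(w)$, and $\Phi_{2n}$ gives
$a^nb^{-n}b^{n-1}(w)=a^nb^{-1}(w)$. The image of the seam is
$a^nb^{-1}(S_4)=a^n(S_2)=D_{2n-1}'\cap D_{2n}'$.
\item At $b^n(w)\in D_{2n}\cap D_{2n+1}$ with $w\in S_3$: $\Phi_{2n}$ gives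
$a^n(w)$, and $\Phi_{2n+1}$ gives $a^{n+1}k^{-1}(w)=a^{n+1}a^{-1}(w)=a^n(w)$.
The image of the seam is $a^n(S_3)=D_{2n}'\cap D_{2n+1}'$.
\end{itemize}
So the maps $\Phi_i$ paste to a homeomorphism $\Phi:G\to X\times Y$.

\subsection{Control}

The powers of $a$ preserve $Y$-coordinates. On $b^n(W_2\cup W_3)$ the map
$b^{-n}$ changes $d_f$ from a value in $[\rho_n,\rho_{n+1}]$ to a value in
$[R_2,R_4]$. Both intervals lie in $[R_2,\rho)$, so by \eqref{eq:move} it moves
the $Y$-coordinate by less than $\rho-R_2=2m$. The map $k^{-1}$ moves it by at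
most $m$. Hence $\Phi$ moves $Y$-coordinates by at most $3m$.

Finally, $z\mapsto\rho z/(1+\|z\|)$ is a homeomorphism of $Y$ onto its open ball
of radius $\rho$, with inverse $v\mapsto v/(\rho-\|v\|)$. So
\[
\Theta:X\times Y\to G,\qquad
\Theta(x,z)=\Bigl(x,\ f(x)+\frac{\rho z}{1+\|z\|}\Bigr)
\]
is a homeomorphism whose $Y$-coordinate is within $\rho$ of $f(x)$. The
homeomorphism $\Xi=\Phi\Theta$ of $X\times Y$ has $Y$-coordinate within
$\rho+3m=R_2+5m\le5R_4=:K$ of $f(x)$. The radii $R_1,\dots,R_4$ are built
monotonically from $C,\omega_f,\omega_g$, so $K$ is bounded in terms of $C$ and upper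
bounds for $\omega_f$ and $\omega_g$. This proves
Proposition~\ref{prop:swindle}.\qed

\section{Proofs of Theorems \ref{thm:main} and \ref{thm:near}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:near}]
Let $f,g,C$ be as in Lemma~\ref{lem:pair}, and let $\Xi$ and $K$ be given by
Proposition~\ref{prop:swindle}. By Lemma~\ref{lem:dichotomy},
$X\cong Y\cong\ell_2(\kappa)$, where $\kappa$ is the common density. So
Lemma~\ref{lem:absorb} provides homeomorphisms $h_X:X\times Y\to X$ and
$h_Y:Y\times X\to Y$ that displace the first coordinate by at most $1$. Let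
$\iota(x,y)=(y,x)$ and let $F$ be the composition of homeomorphisms
\[
X\xrightarrow{\ h_X^{-1}\ }X\times Y\xrightarrow{\ \Xi\ }X\times Y
\xrightarrow{\ \iota\ }Y\times X\xrightarrow{\ h_Y\ }Y .
\]
Let $x\in X$, $h_X^{-1}(x)=(x',z)$ and $\Xi(x',z)=(x'',y'')$. Then
$\|x-x'\|\le1$, $\|y''-f(x')\|\le K$ and $\|F(x)-y''\|\le1$, so
\[
\|F(x)-f(x)\|\le1+K+\|f(x')-f(x)\|\le1+K+\omega_f(1).
\]
Since $\|f-\varphi\|_\infty\le\omega_\varphi(1)$, we obtain
$\|F-\varphi\|_\infty\le1+K+\omega_f(1)+\omega_\varphi(1)$. By
Lemma~\ref{lem:pair} and Proposition~\ref{prop:swindle}, the right-hand side is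
bounded in terms of $\omega_\varphi$, $\rho_\varphi$ and
$\sup_y\operatorname{dist}(y,\varphi(X))$ only. By Lemma~\ref{lem:perturb}, $F$
is a coarse equivalence.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $X,Y$ be coarsely equivalent. By Lemma~\ref{lem:dichotomy} either both are
finite-dimensional of equal dimension, and then a linear isomorphism is a
homeomorphism and a coarse equivalence; or both are infinite-dimensional, and
then Theorem~\ref{thm:near} applies to any coarse equivalence $X\to Y$.
\end{proof}

\section{The bound must depend on the map}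

\begin{example}\label{ex:fold}
Let $Z$ be an infinite-dimensional Banach space, $X=\mathbb R\oplus_\infty Z$,
$L>0$, and $f(t,z)=(\psi(t),z)$ with the fold $\psi$ of \eqref{eq:fold}. The map
$f$ is continuous, and $\|f-\mathrm{id}\|_\infty\le2L$, so it is a coarse
equivalence by Lemma~\ref{lem:perturb}. \emph{No homeomorphism $F:X\to X$
satisfies $\|F-f\|_\infty<L/2$.}

Suppose $F$ is such a homeomorphism. The set
$F^{-1}(\{(t,z):t<L/2\})$ is connected, being homeomorphic to a half-space. It
contains $(0,0)$ and $(2L,0)$, since $f$ maps both to $(0,0)$. It misses the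
hyperplane $\{t=L\}$, on which the first coordinate of $f$ is $L$ and hence that
of $F$ is larger than $L/2$. But this hyperplane separates $(0,0)$ from
$(2L,0)$, a contradiction.

As $L$ is arbitrary, no universal constant works in Theorem~\ref{thm:near}, even
for continuous maps. In this family $f$ is $1$-Lipschitz and surjective for
every $L$. Of the data named in Theorem~\ref{thm:near}, the one that
degenerates as $L\to\infty$ is the compression modulus: $\rho_f(t)=0$ for
$t\le2L$, since $f(0,0)=f(2L,0)$.
\end{example}

\begin{thebibliography}{9}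

\bibitem{Braga}
Bruno de Mendon\c{c}a Braga,
\emph{Coarse and uniform embeddings},
arXiv:1512.03109 (2015).

\bibitem{Torunczyk}
Toru\'nczyk,
\emph{Characterizing Hilbert space topology},
Fund. Math. \textbf{111} (1981), 247--262;
correction in Fund. Math. \textbf{125} (1985), 89--93.

\end{thebibliography}

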